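# Counting Hamilton paths in dense connected regular graphs

Graphs are simple and $\log$ is natural. For vertex sets $S,T$ put $e(S,T)=|\{(u,v)\in S\times T: uv\in E(G)\}|$ (ordered pairs, so an edge inside $S\cap T$ counts twice), $d(v,S)=|N(v)\cap S|$, and let $e(A)$ be the number of edges inside $A$.

## 1. Three diamonds on a ring

A diamond is $K_4$ minus an edge: vertices $a,b,c,d$, all pairs adjacent except $ab$. Take three diamonds, with vertices $a_i,b_i,c_i,d_i$, and add the links $b_1a_2,\ b_2a_3,\ b_3a_1$. The result is connected and $3$-regular on $12$ vertices. Let us count its Hamilton paths.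

A Hamilton path meets all three diamonds, so it uses at least two links.

Exactly two links. Say $b_3a_1$ is missing. In diamond 1 the path is a Hamilton path of the diamond ending at $b_1$: there are four, read from $b$ as $bcad, bcda, bdac, bdca$. In diamond 2 it is a Hamilton path from $a_2$ to $b_2$: there are two, $acdb$ and $adcb$. In diamond 3 there are again four. So $4\cdot2\cdot4=32$, and with three choices for the missing link, $96$.

All three links. The path has $11$ edges, so $8$ lie inside diamonds. A forest with $12$ vertices and $8$ edges has $4$ components, so one diamond carries two components and the others one each. Every $a_i$ and $b_i$ already has a link, so it has at most one further edge. A diamond with one component therefore carries a Hamilton path from $a$ to $b$: two ways. In the diamond with two components, $a$ and $b$ must be in different components, since otherwise a cycle closes around the ring; and each is an end of its component. The possibilities are $\{a\}$ with $bcd$ or $bdc$; $\{b\}$ with $acd$ or $adc$; $ac,bd$; $ad,bc$. That is six. So $3\cdot 6\cdot2\cdot2=72$.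

Altogether there are $168$ Hamilton paths.

Compare with something simpler: permutations $\sigma$ of the vertices such that $v\sigma(v)$ is an edge for every $v$. Let the net flow of $\sigma$ over a link be the number of its arcs in the direction $b_i\to a_{i+1}$ minus the number in the other direction. Each diamond is entered as often as it is left, so the net flow is the same on all three links. If it is $+1$, each diamond carries a bijection $\{a,c,d\}\to\{b,c,d\}$ along edges; there are two ($a\to c\to d\to b$ and $a\to d\to c\to b$), so $2^3=8$ permutations. Net flow $-1$ gives $8$ more. If it is $0$, each link is unused or carries a 2-cycle. A diamond that loses neither $a$ nor $b$ to such 2-cycles has $4$ permutations ($acbd$ as a cycle in two directions, $(ac)(bd)$, $(ad)(bc)$); one that loses one of them is a triangle, with $2$; one that loses both has $1$. This gives $4^3+3\cdot(2\cdot2\cdot4)+3\cdot(2\cdot1\cdot2)+1=125$. The total is $141$, of which only the $16$ with nonzero flow are single cycles.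

Now let the blocks grow. Let $Q_i$ be $K_{r+1}$ minus an edge $a_ib_i$ ($r\ge3$), with the same three links. The graph is connected and $r$-regular on $n=3r+3$ vertices. Going around the ring and through each block by one of the $(r-1)!$ Hamilton paths from $a_i$ to $b_i$, we get $((r-1)!)^3$ Hamilton cycles, hence at least that many Hamilton paths (delete the link $b_3a_1$). The $n$-th root is at least
$$((r-1)!)^{1/(r+1)}=(1+o(1))\frac re .$$
Two other graphs can be counted exactly. In $K_n$, $r=n-1$, there are $n!/2$ Hamilton paths, with $n$-th root $(1+o(1))\,r/e$. In $K_{r,r}$, $n=2r$, there are $2(r!)^2$ oriented ones, so $(r!)^2$, with $n$-th root $(r!)^{1/r}=(1+o(1))\,r/e$. Three very different graphs have, at least as a lower bound, the same rate $r/e$. Is this forced?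

## 2. The rate $r/e$: statements, upper bound, and a graph on $3r+4$ vertices

Let $c_k(G)$ be the number of spanning trees of $G$ with maximum degree at most $k$; so $c_2(G)$ is the number of Hamilton paths. The problem comes from Raphael Yuster, "The number of bounded-degree spanning trees", arXiv:2207.14574 (2022). The context is this. For every $k\ge3$ there is a constant $z_k>0$ such that every connected $n$-vertex $r$-regular $G$ with $r\ge\frac n{k+1}$ satisfies $c_k(G)^{1/n}\ge(1-o_n(1))\,r\,z_k$. Also, every connected $r$-regular $n$-vertex graph with $r\ge n/3$ has $c_2(G)>0$. The problem: is there a positive constant $z_2$ such that every connected $n$-vertex $r$-regular $G$ with $r\ge\frac n3$ satisfies $c_2(G)^{1/n}\ge(1-o_n(1))\,r\,z_2$?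

**Theorem 1.** Uniformly over all connected $r$-regular $n$-vertex graphs $G$ with $n\le3r+3$ (in particular whenever $r\ge n/3$),
$$c_2(G)^{1/n}=(1+o_n(1))\,\frac re .$$
So the answer to the problem is yes, with $z_2=1/e$, and no constant larger than $1/e$ works.

**Proposition 2.** For every even $r\ge6$ there is a connected $r$-regular graph on $n=3r+4$ vertices with $c_2(G)=0$.

Two classical theorems on permanents are behind everything.

**Brègman's theorem (1973).** A $0/1$ matrix with row sums $d_v\ge1$ has permanent at most $\prod_v(d_v!)^{1/d_v}$.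

The number $(d!)^{1/d}$ is nondecreasing in $d$: it is the geometric mean of $1,\dots,d$, and $d+1$ exceeds that mean.

**Van der Waerden's conjecture (Egorychev; Falikman, 1981).** A doubly stochastic $n\times n$ matrix has permanent at least $n!/n^n>e^{-n}$.

**Proof of the upper bound in Theorem 1.** The purpose is to bound oriented Hamilton paths by a permanent. Fix $x\ne y$. An oriented Hamilton path from $x$ to $y$ is determined by its successor map, a bijection $V\setminus\{y\}\to V\setminus\{x\}$ along edges. So the number of these paths is at most the permanent of the adjacency matrix with row $y$ and column $x$ deleted. Its row sums are at most $r$. If some row sum is $0$, the permanent is $0$; otherwise Brègman and monotonicity bound it by $(r!)^{(n-1)/r}$. Hence $c_2(G)\le n^2(r!)^{(n-1)/r}$. Since $r\ge n/3-1\to\infty$ and $(r!)^{1/r}=(1+o(1))r/e$, we get $c_2(G)^{1/n}\le(1+o_n(1))\,r/e$. As there are graphs in the class for every $n$ (for instance $K_n$), no constant larger than $1/e$ works. $\square$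

**Proof of Proposition 2.** Let $(t_1,t_2,t_3)=(2,2,r-4)$; all are even and at least $2$. Let $Q_i$ be $K_{r+1}$ minus a matching of $t_i/2$ edges, and join a new vertex $v$ to the $t_i$ vertices of $Q_i$ covered by that matching, for $i=1,2,3$. Each $Q_i$ is connected, so the graph is connected; the degree of $v$ is $2+2+(r-4)=r$, and all other degrees are $r$. There are $3(r+1)+1=3r+4$ vertices. Deleting $v$ leaves three components, whereas deleting a vertex from a graph with a Hamilton path leaves at most two. So $c_2(G)=0$. Hence $n\le3r+3$ in Theorem 1 cannot be relaxed to $n\le 3r+4$. $\square$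

What remains is the lower bound in Theorem 1. From here on $n\le3r+3$ unless said otherwise, and $n$ is large, so $r\ge0.33n$ and $n/r\le3.1$.

## 3. Cycle covers with few cycles, and why plain counting cannot finish

**Definition.** A cycle cover of $G$ is a permutation $\sigma$ of $V$ with $v\sigma(v)\in E(G)$ for all $v$. Its arcs are the pairs $v\to\sigma(v)$, and $E(\sigma)=\{\{v,\sigma(v)\}:v\in V\}$. Cycles of length $2$ are allowed; fixed points cannot occur.

The diamond ring has $141$ cycle covers. In general, if $\mathcal A$ is the adjacency matrix, then $\mathcal A/r$ is doubly stochastic, so the number of cycle covers is $\mathrm{per}(\mathcal A)=r^n\,\mathrm{per}(\mathcal A/r)>(r/e)^n$. That is the right number already. A sensible plan is therefore: show that most cycle covers have few cycles, and merge the cycles of each into a Hamilton path at little cost. Two pieces of this plan work without any trouble.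

**Lemma 3.1 (few cycles).** Let $0<\eta\le1$ be fixed. For $n$ large, every $r$-regular $n$-vertex graph with $n\le3.1r$ has at most $(r/e)^ne^{-\eta^2n/75}$ cycle covers with at least $\eta n/\log n$ cycles.

*Proof.* The purpose is to count covers together with a collection of marked short cycles: the factorial coming from the unordered collection beats everything else. Put $\Lambda=\frac{2\log n}\eta$, $\zeta=\frac{\eta^2}{25}$, $q=\lfloor\zeta n/\log n\rfloor$. At most $n/\Lambda=\frac{\eta n}{2\log n}$ cycles are longer than $\Lambda$, so a cover with at least $\eta n/\log n$ cycles has at least $\frac{\eta n}{2\log n}\ge q$ cycles of length at most $\Lambda$. So it suffices to bound the number of pairs ($\sigma$, set of $q$ cycles of $\sigma$ of length $\le\Lambda$).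

Let $T$ be the vertex set of the $q$ cycles and $t=|T|$. Then $t\le q\Lambda\le\frac{2\zeta n}{\eta}=\frac{2\eta n}{25}\le0.08n\le\frac r4$. The number of directed $\ell$-cycles in $G$ is at most $nr^{\ell-1}/\ell$ (choose a first vertex, then successive neighbors; each cycle arises from $\ell$ first vertices).

Given the $q$ cycles, the rest of $\sigma$ is a cycle cover of $G-T$, whose adjacency matrix has row sums $d_v=r-d(v,T)\ge r-t\ge r/2$. By Brègman there are at most $\prod_{v\notin T}(d_v!)^{1/d_v}$ completions. Use $d!\le e\sqrt d\,(d/e)^d$. Since $\sum_{v\notin T}1/d_v\le2n/r\le6.2$, the factors $(e\sqrt{d_v})^{1/d_v}$ multiply to at most $(en)^7$. Also $\prod_{v\notin T}\frac{d_v}e\le(\frac re)^{n-t}\exp\big(-\sum_{v\notin T}d(v,T)/r\big)$, and $\sum_{v\notin T}d(v,T)=\sum_{u\in T}d(u,V\setminus T)\ge t(r-t)$. So the number of completions is at most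
$$(en)^7\Big(\frac re\Big)^{n-t}e^{-t+t^2/r}=(en)^7\,r^{n-t}e^{-n}e^{t^2/r},\qquad \frac{t^2}r\le\frac{4\zeta^2n}{\eta^2}\cdot3.1=\frac{12.4}{25}\zeta n\le\frac{\zeta n}2 .$$
For cycle lengths $\ell_1,\dots,\ell_q$ with sum $t$, the choices of cycles contribute $\prod_j nr^{\ell_j-1}/\ell_j=(n/r)^q\,r^t\prod_j1/\ell_j$, and unordered collections are counted $q!$ times. Summing over lengths, the number of pairs is at most
$$\frac1{q!}\Big(3.1\sum_{2\le\ell\le\Lambda}\frac1\ell\Big)^q(en)^7\Big(\frac re\Big)^ne^{\zeta n/2}.$$
Here $q!\ge(q/e)^q=e^{(1-o(1))\zeta n}$, because $\log q=(1-o(1))\log n$; and $(3.1(1+\log\Lambda))^q=e^{o(n)}$, because $\log\big(3.1(1+\log\Lambda)\big)=o(\log n)$. So for $n$ large the bound is at most $(r/e)^ne^{-\zeta n/3}=(r/e)^ne^{-\eta^2n/75}$. $\square$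

**Lemma 3.2 (decoding).** Let $P$ be a Hamilton path and $h\ge1$. At most $n^{3h+2}$ cycle covers $\sigma$ satisfy $|E(P)\setminus E(\sigma)|\le h$.

*Proof.* This says how much a modification may cost. There are $\sum_{j\le h}\binom{n-1}j\le n^h$ choices for $E(P)\setminus E(\sigma)$. The remaining edges of $P$ form at most $h+1$ subpaths (single vertices allowed). Let $w_1\dots w_s$ be one of them; all its edges are in $E(\sigma)$. Then either $\sigma(w_j)=w_{j+1}$ for all $j<s$, or $\sigma(w_{j+1})=w_j$ for all $j<s$. Indeed, if $\sigma(w_1)=w_2$, then $\sigma(w_3)=w_2$ is impossible by injectivity, so $\sigma(w_2)=w_3$, and so on. If $\sigma(w_2)=w_1$, then $\sigma(w_2)\ne w_3$, so $\sigma(w_3)=w_2$, and so on. So $2^{h+1}$ choices of direction determine $\sigma$ at all but at most $h+1$ vertices (one per subpath), and the other values have at most $n^{h+1}$ possibilities. In total at most $n^h2^{h+1}n^{h+1}\le n^{3h+2}$. $\square$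

So if $h=(\text{small})\cdot n/\log n$, modifying costs only a factor $e^{(\text{small})n}$. Everything depends on the merging, and here the plan stops. Take the graphs of Proposition 2 with $r$ large: $n=3r+4\le3.1r$. They have more than $(r/e)^n$ cycle covers, and by Lemma 3.1 nearly all of these have fewer than $\eta n/\log n$ cycles; yet there is no Hamilton path. So no merging rule can be a consequence of what we have proved so far. It must look at the structure of $G$ and use both connectivity and $n\le3r+3$.

There is a second difficulty, visible in nearly bipartite graphs. Let $V=A\sqcup B$. For every permutation $\sigma$ of $V$,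
$$\#(A\to A)-\#(B\to B)=|A|-|B| ,$$
because $\#(A\to A)+\#(A\to B)=|A|$ and $\#(A\to B)+\#(B\to B)=|B|$. So if the sides are unequal, arcs inside $A$ are forced, and they may be useless for merging. Here is a small case. Let $A=\{a_1,a_2,a_3,a_4\}$ and $B=\{b_1,b_2\}$, with $b_1$ adjacent to $a_1,a_2,a_3$, with $b_2$ adjacent to $a_2,a_3,a_4$, and with the edges $a_2a_1,a_1a_4,a_4a_3$. This is $3$-regular. The permutation with cycles $a_1\to a_4\to a_1$ and $a_2\to b_1\to a_3\to b_2\to a_2$ is a cycle cover, and its first cycle consists only of forced arcs. If we cut only $A\to B$ and $B\to A$ arcs, we never open that cycle.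

This suggests the way around. Split $V$ into at most three classes along the sparse cuts of $G$. Replace $\mathcal A/r$ by a better doubly stochastic matrix, so that the covers counted leave the class structure only where forced, and never along a whole cycle. Then cut each cover in about $\sqrt\eta\,n/\log n$ random places, many more than it has cycles, and glue it together again within the class structure. The merged object then comes from a Hamilton cycle in an auxiliary digraph on the pieces, which exists by the following theorem.

**Definition.** A digraph $D$ on $N$ vertices is a robust $(\nu,\tau)$-outexpander if for all $S\subseteq V(D)$ with $\tau N\le|S|\le(1-\tau)N$ at least $|S|+\nu N$ vertices have at least $\nu N$ inneighbors in $S$.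

The complete digraph (all arcs in both directions) is one if $\nu<\tau$ and $N\ge1/(\tau-\nu)$: every vertex has at least $|S|-1\ge\tau N-1\ge\nu N$ inneighbors in $S$, and $N\ge|S|+\tau N$. The complete bipartite digraph with equal sides is not, for $\tau\le\frac12$: if $S$ is one side, only the $|S|$ vertices of the other side have inneighbors in $S$. The same happens for two disjoint complete digraphs of equal size. This is why we shall glue one class at a time.

**Theorem (Kühn–Osthus–Treglown,** Hamiltonian degree sequences in digraphs, J. Combin. Theory Ser. B 100 (2010)**).** For each $\eta_0\in(0,1)$ there is a $\tau'>0$ such that for $0<\nu\le\tau\le\tau'$ and $N\ge N_0(\nu,\tau,\eta_0)$, every robust $(\nu,\tau)$-outexpander on $N$ vertices with minimum semidegree at least $\eta_0N$ has a Hamilton cycle.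

We also use max-flow min-cut, Chebyshev's inequality, Hoeffding's inequality (a sum of $N$ independent $[0,1]$-valued variables deviates from its mean by at least $t$ with probability at most $2e^{-2t^2/N}$), and McDiarmid's inequality (if changing one of $N$ independent inputs alters $F$ by at most $b$, then $\Pr(F\le\mathbb EF-t)\le e^{-2t^2/(Nb^2)}$).

## 4. The constants

The purpose of this short section is to fix the order of choice once; on a first reading, look only at (4.1)–(4.3). Let $\tau_0\in(0,\frac1{12})$ be valid as $\tau$ in the last theorem for $\eta_0=\frac1{12}$. Fix $\delta_0\in(0,10^{-3}]$; at the very end $\delta_0\to0$. For $0<\varepsilon\le10^{-3}$ put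
$$\xi=\tfrac\varepsilon{640},\quad k=\lfloor32/\varepsilon\rfloor+1,\quad c=\xi^{2k},\quad\Theta=\tfrac{\tau_0^2c}{16(2k+1)},\quad\nu=\min\big(\tfrac{\tau_0}8,\tfrac\Theta{20}\big).$$
Let $\delta=\delta(\varepsilon)\in(0,\delta_0]$ be such that $\eta:=15\sqrt\delta$ satisfies $\eta\le1$ and $\sqrt\eta\le\min(\frac1{40},\frac{\tau_0}{16},\frac\Theta{12})$. Put $\varphi(\varepsilon)=\min(\frac{\delta\varepsilon}{1000},\frac c{200k},\frac\Theta{250})$. Finally let $\kappa_4=10^{-3}$ and $\kappa_j=(\varphi(\kappa_{j+1})/100)^2$ for $j=3,2,1$; then $\kappa_j\le\kappa_{j+1}/2$.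

Section 5 produces a number $m\in\{1,2,3\}$, and then $\kappa=\kappa_m$, $\varepsilon=\kappa_{m+1}$ and $\omega:=100\sqrt\kappa=\varphi(\varepsilon)$. So
$$\omega\le\tfrac{\delta\varepsilon}{1000}\le10^{-9},\qquad30k\omega\le0.15\,c,\qquad61\,\omega\le\tfrac\Theta4, \tag{4.1}$$
$$\eta^2=225\,\delta,\qquad\sqrt\eta\le\tfrac1{40},\ \tfrac{\tau_0}{16},\ \tfrac\Theta{12}, \tag{4.2}$$
$$\nu\le\tfrac{\tau_0}8,\ \tfrac\Theta{20}. \tag{4.3}$$
Read this as $\omega\ll\delta\ll\varepsilon$: the error $\omega$ in the structure is far smaller than the sparseness threshold $\varepsilon$ below which no further cut exists. All parameters take finitely many values depending only on $\delta_0$, and "$n$ large" is relative to them.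

## 5. Sparse cuts: at most three classes and a partner map

**Definition.** For $S,T\subseteq V$ let $\partial(S,T)=e(S,V\setminus T)+e(V\setminus S,T)=\partial(T,S)$.

It is small when nearly all edges at $S$ go to $T$ and nearly all edges at $T$ come from $S$. In $K_{r,r}$ with sides $A,B$ we have $\partial(A,B)=0$ but $\partial(A,A)=2r^2$. In the ring of Section 1, $\partial(Q_i,Q_i)=4$. So $\partial$ treats sparse connections and nearly bipartite pieces together.

**Step 1. Sizes.** The purpose is to show that a pair with small $\partial$ is either tiny or has about $r$ vertices on each side.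

(5.1) *If $\partial(S,T)\le\kappa n^2$ with $\kappa\le10^{-3}$, then $|S|,|T|\le8\kappa n$ or $|S|,|T|\ge r-10\kappa n$.* (Here $\kappa$ is any such number.)

By regularity, $r|S|=e(S,T)+e(S,V\setminus T)$ and $r|T|=e(S,T)+e(V\setminus S,T)$. Subtracting, $\big||S|-|T|\big|\le\kappa n^2/r\le3.1\kappa n$. Then
$$r|S|-\kappa n^2\le e(S,T)\le|S||T|\le|S|(|S|+3.1\kappa n),$$
so $|S|(r-3.1\kappa n-|S|)\le\kappa n^2$. If $|S|\le r/2$, the bracket is at least $0.165n-0.0031n\ge n/8$, so $|S|\le8\kappa n$. If $|S|>r/2\ge0.165n$, the bracket is at most $6.1\kappa n$, so $|S|\ge r-9.2\kappa n$. The same holds for $T$ by symmetry. One side small and the other large is impossible, since they differ by at most $3.1\kappa n$.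

**Step 2. Cutting until nothing sparse is left.** The purpose is to get pieces with no further sparse cut.

(5.2) *There are $m\in\{1,2,3\}$ and partitions $V=S_1\sqcup\dots\sqcup S_m=T_1\sqcup\dots\sqcup T_m$ such that, with $\kappa=\kappa_m$ and $\varepsilon=\kappa_{m+1}$: $\partial(S_i,T_i)\le\kappa n^2$; $|S_i|,|T_i|\ge r-10\kappa n$; and*

(∗) *for all $i$, $S\subseteq S_i$, $T\subseteq T_i$ with $e(S,T_i\setminus T)+e(S_i\setminus S,T)\le\frac\varepsilon2n^2$, either $|S|,|T|\le8\varepsilon n$ or $|S_i\setminus S|,|T_i\setminus T|\le8\varepsilon n$.*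

Start with $m=1$ and $(V,V)$; $\partial(V,V)=0$. If (∗) fails for some $S,T$ in $(S_i,T_i)$, replace that pair by $(S,T)$ and $(S_i\setminus S,T_i\setminus T)$. Each new pair has
$$\partial\le\partial(S_i,T_i)+e(S,T_i\setminus T)+e(S_i\setminus S,T)\le\kappa_mn^2+\tfrac12\kappa_{m+1}n^2\le\kappa_{m+1}n^2 .$$
In neither new pair are both sides $\le8\kappa_{m+1}n$, so by (5.1) all their sides are $\ge r-10\kappa_{m+1}n$. The old pairs satisfy the weaker bounds too. Continue with $m+1$. We never reach four parts, since $4(0.33-0.01)>1$; so (∗) holds at some $m\le3$.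

**Step 3. Partners.** The purpose is to compare the two partitions, which need not coincide: in $K_{r,r}$ the pairs $(A,B),(B,A)$ have $\partial=0$.

Fix $i,j$ and put $S=S_i\cap T_j$, $T=T_i\cap S_j$. Since $S\subseteq T_j$ and $T_i\setminus T\subseteq V\setminus S_j$, we have $e(S,T_i\setminus T)\le e(T_j,V\setminus S_j)$. Since $S_i\setminus S\subseteq V\setminus T_j$ and $T\subseteq S_j$, we have $e(S_i\setminus S,T)\le e(V\setminus T_j,S_j)$. The sum is at most $\partial(T_j,S_j)\le\kappa n^2\le\frac\varepsilon2n^2$. By (∗), one of the pairs $(S,T)$, $(S_i\setminus S,T_i\setminus T)$ has both sides $\le8\varepsilon n$. Both pairs have $\partial\le\partial(S_i,T_i)+\kappa n^2\le2\kappa n^2$, so by (5.1) (with $2\kappa\le 10^{-3}$, and since $8\varepsilon n<r-20\kappa n$) that pair has both sides $\le16\kappa n$.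

So for each $i$ and $j$, either $|S_i\cap T_j|,|T_i\cap S_j|\le16\kappa n$, or $|S_i\setminus T_j|,|T_i\setminus S_j|\le16\kappa n$. As $|S_i|\ge r-10\kappa n>48\kappa n$, the first cannot hold for all $j$, and the second cannot hold for two $j$'s (then $|S_i|\le32\kappa n$). So for each $i$ there is exactly one $j=:i^*$ of the second kind. The map $i\mapsto i^*$ is onto, since if $j'$ were missed, $|T_{j'}|=\sum_i|S_i\cap T_{j'}|\le48\kappa n$. It is an involution: if $i^*=j$, then $|S_j\cap T_i|\ge|T_i|-16\kappa n>16\kappa n$, so $j^*=i$. As $m\le3$, the map is the identity or a transposition.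

**Step 4. One partition, with exceptional vertices placed.** The purpose is to have one partition in which every vertex, without exception, has many neighbors in the right class.

Put $V_i^0=S_i\cap T_{i^*}$. Then $|S_i\setminus V_i^0|\le16\kappa n$ and, as $V^0_{i^*}=S_{i^*}\cap T_i$, also $|T_i\setminus V^0_{i^*}|\le16\kappa n$. Moreover
$$\sum_ie(V_i^0,V\setminus V_{i^*}^0)\le\sum_ie(S_i,V\setminus T_i)+\sum_ie(S_i,T_i\setminus V^0_{i^*})\le3\kappa n^2+48\kappa n^2 .$$
Let $W$ consist of the vertices in no $V_i^0$ (at most $48\kappa n$) and all $v\in V_i^0$ with $d(v,V\setminus V_{i^*}^0)\ge\sqrt\kappa\,n$ (at most $51\sqrt\kappa n$). So $|W|\le52\sqrt\kappa n\le\omega n$. Let $V_i'=V_i^0\setminus W$, and put each $w\in W$ into a class $i$ maximizing $d(w,V'_{i^*})$. This gives a partition $V=V_1\sqcup\dots\sqcup V_m$ with $V_i\supseteq V_i'=V_i\setminus W$, and the following hold.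

* (P1) $d(v,V_{i^*})\ge r-\omega n$ for $v\in V_i\setminus W$.
* (P2) $d(v,V_{i^*})\ge\frac r3-\omega n\ge\frac n{10}$ for all $v\in V_i$.
* (P3) $|V_i|\ge r-\omega n$.
* (P4) For $S\subseteq V_i$, $T\subseteq V_{i^*}$: $e(S,V_{i^*}\setminus T)+e(V_i\setminus S,T)\ge\frac\varepsilon4n^2$, unless $|S|,|T|\le9\varepsilon n$ or $|V_i\setminus S|,|V_{i^*}\setminus T|\le9\varepsilon n$.

(P1): $d(v,V'_{i^*})\ge r-\sqrt\kappa n-|W|\ge r-53\sqrt\kappa n$. (P2): for $w\in W$ the maximum is at least $(r-|W|)/3$; for other vertices use (P1). (P3): $|V_i'|\ge|S_i|-16\kappa n-|W|\ge r-26\kappa n-52\sqrt\kappa n$. (P4): suppose the sum is $<\frac\varepsilon4n^2$. Put $S'=S\cap V_i'\subseteq S_i$ and $T'=T\cap V'_{i^*}\subseteq T_i$. As $V'_{i^*}\setminus T'\subseteq V_{i^*}\setminus T$ and $V_i'\setminus S'\subseteq V_i\setminus S$,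
$$e(S',T_i\setminus T')+e(S_i\setminus S',T')\le\tfrac\varepsilon4n^2+n|T_i\setminus V'_{i^*}|+n|S_i\setminus V'_i|\le(\tfrac\varepsilon4+2\omega)n^2\le\tfrac\varepsilon2n^2,$$
because both set sizes are at most $16\kappa n+|W|\le\omega n$. Apply (∗) to $S',T'$; passing from $S',T'$ or their complements to $S,T$ or their complements adds at most $|W|\le\varepsilon n$ vertices.

**Definition.** An arc $(u,v)$ with $uv\in E$, $u\in V_i$, is good of class $i$ if $v\in V_{i^*}$, and bad otherwise.

In $K_{r,r}$ with classes $A,B$ and $A^*=B$, all arcs are good: $A\to B$ arcs have class $A$, and $B\to A$ arcs have class $B$. In general, by (P1), the number of bad arcs is at most $n\cdot\omega n+|W|n\le2\omega n^2$.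

Case I: the partner map is the identity. Case II: it swaps two classes $A,B$ with $|A|\ge|B|$; $C$ denotes the remaining class ($C=\emptyset$ if $m=2$). Put $d=|A|-|B|$. Since $r|A|=e(A,B)+(\text{bad arcs from }A)$ and $r|B|\ge e(A,B)$,
$$d\le2\omega n^2/r\le7\omega n. \tag{5.3}$$

## 6. A doubly stochastic matrix that respects the classes

In Case II, bad arcs are needed to compensate $|A|>|B|$. The next lemma supplies them with weights $x$, and random labels ensure that they never close up to a cycle.

**Lemma 6.1 (bad arcs, Case II).** There is $x\ge0$ on bad arcs of types $A\to A$, $A\to C$, $C\to A$ only, such that every entry is $\le2.2/r$; the support of $x$ contains no directed cycle; every vertex has out-sum and in-sum $\le0.9$; and, with $x_{AA},x_{AC},x_{CA}$ the total weights, $x_{AA}+x_{AC}=d$ and $x_{AC}=x_{CA}$.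

*Proof.* If $d=0$, take $x=0$. Let $d\ge1$.

**Step 1. There are enough edges.** Let $e_1=e(A)$ and $e_2=e(A,C)$. Since $r|A|=2e(A)+e(A,B)+e(A,C)$ and $r|B|=2e(B)+e(A,B)+e(B,C)$,
$$rd=2e_1+e_2-2e(B)-e(B,C)\le2e_1+e_2 .$$
Let $J=G[A]\cup G[A,C]$. By (P2), $d_J(v)\le\frac{2r}3+\omega n$ for $v\in A\cup C$: for $v\in A$, $d_J(v)\le r-d(v,B)$; for $v\in C$, $d_J(v)\le r-d(v,C)$.

**Step 2. Removing edges between high-degree vertices.** The purpose is that every remaining edge has an end of low degree. Put $\gamma=1/2500$, $H=\{v\in A\cup C:d_J(v)\ge\gamma r\}$, $L=(A\cup C)\setminus H$. By (P1), $d_J(v)\le\omega n<\gamma r$ for $v\notin W$, so $H\subseteq W$ and $|H|\le\omega n$. Since $e(J)\ge|H|\gamma r/2$, the number of $J$-edges inside $H$ is at most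
$$\frac{|H|^2}2\le\omega n\cdot\frac{e(J)}{\gamma r}\le6.2\,\frac\omega\gamma\Big(e_1+\frac{e_2}2\Big)\le0.001\Big(e_1+\frac{e_2}2\Big),$$
using $e(J)=e_1+e_2\le2(e_1+e_2/2)$. Discard these edges, and let $e_1',e_2'$ be the remaining numbers of $AA$- and $AC$-edges. Then $e_1'+\frac{e_2'}2\ge0.999\,\frac{rd}2$.

**Step 3. A random acyclic orientation.** Give each $v\in L$ an independent uniform label in $[0,1]$ and each $v\in H$ the label $\frac12$. Orient each remaining edge towards its larger label. Every remaining edge has an end in $L$, so almost surely there are no ties. Labels increase along arcs, so there is no directed cycle.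

*Degrees.* The remaining neighbors of $v\in H$ lie in $L$ and have independent labels, each above $\frac12$ with probability $\frac12$. By Hoeffding and a union bound, with probability $1-o(1)$ every $v\in H$ has out- and indegree at most $\frac12(\frac{2r}3+\omega n)+0.01r\le0.35r$. Vertices of $L$ have degree $<\gamma r$ anyway.

*Balance.* Let $N_{AC},N_{CA}$ be the numbers of arcs $A\to C$ and $C\to A$, so $N_{AC}+N_{CA}=e_2'$. Each remaining $AC$-edge goes either way with probability $\frac12$. Its orientation depends only on the labels of its ends in $L$, so two such edges are independent unless they share a vertex of $L$. Each covariance is at most $\frac14$. With $d'(v)$ the number of remaining $AC$-edges at $v$,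
$$\mathrm{Var}(N_{AC})\le\frac14\sum_{v\in L}d'(v)^2\le\frac14\gamma r\sum_{v\in L}d'(v)\le\frac12\gamma re_2' .$$
By Chebyshev (trivially if $e_2'=0$), with probability at least $\frac12$,
$$\Big|N_{AC}-\frac{e_2'}2\Big|\le\sqrt{\gamma re_2'}\le\frac{\sqrt\gamma}2(r+e_2')\le\frac{\sqrt\gamma}2(rd+e_2').$$
Fix labels for which there are no ties and the events on degrees and balance hold.

**Step 4. Weights.** Let $N'=\min(N_{AC},N_{CA})$. As $\sqrt\gamma=0.02$,
$$e_1'+N'\ge0.98\Big(e_1'+\frac{e_2'}2\Big)-0.02\,\frac{rd}2\ge0.959\,\frac{rd}2\ge\frac{rd}{2\cdot1.1}.$$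
Put $\lambda=d/(e_1'+N')\le2.2/r$. Give weight $\lambda$ to $AA$-arcs, $\lambda N'/N_{AC}$ to $A\to C$ arcs and $\lambda N'/N_{CA}$ to $C\to A$ arcs (weight $0$ to both of the last two types if $N'=0$). All weights are $\le\lambda$. Then $x_{AA}+x_{AC}=\lambda(e_1'+N')=d$ and $x_{AC}=\lambda N'=x_{CA}$, and all out- and in-sums are at most $2.2\cdot0.35<0.9$. $\square$

In Case I put $x=0$. Let $\alpha_v=1-(\text{out-sum of }x\text{ at }v)$ and $\beta_v=1-(\text{in-sum})$, both in $[0.1,1]$. These are the row and column sums left for good arcs. They match: for every class,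
$$\sum_{u\in V_i}\alpha_u=\sum_{v\in V_{i^*}}\beta_v . \tag{6.1}$$
This is trivial in Case I. In Case II, $\alpha(A)=|A|-d=|B|=\beta(B)$; $\alpha(B)=|B|=|A|-x_{AA}-x_{CA}=\beta(A)$; $\alpha(C)=|C|-x_{CA}=|C|-x_{AC}=\beta(C)$. Also $\sum(1-\alpha_v)$ and $\sum(1-\beta_v)$ equal the total weight of $x$, which is $d+x_{CA}\le2d\le14\omega n$.

**Lemma 6.2 (good arcs).** For each $i$ there is a nonnegative matrix on $V_i\times V_{i^*}$ supported on edges, with row sums $\alpha$ and column sums $\beta$, whose entries are $\le(1+\delta)/r$ if both endpoints lie outside $W$, and $\le10/r$ otherwise.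

*Proof.* The matrix is a flow. Let $\mathrm{cap}$ denote the stated bounds as edge capacities; source edges to $u\in V_i$ have capacity $\alpha_u$, and sink edges from $v\in V_{i^*}$ have capacity $\beta_v$. For $S\subseteq V_i$, $T\subseteq V_{i^*}$ write $S^c,T^c$ for complements in $V_i,V_{i^*}$. The cut with source side $S\cup T^c$ has capacity $\alpha(S^c)+\beta(T^c)+\mathrm{cap}(S,T)$. By (6.1) and max-flow min-cut we need, for all $S,T$,
$$\alpha(S)\le\beta(T^c)+\mathrm{cap}(S,T),\quad\text{equivalently}\quad\beta(T)\le\alpha(S^c)+\mathrm{cap}(S,T).$$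
Every edge has capacity at least $(1+\delta)/r$.

**Case (a): $|S^c|,|T|\le9\varepsilon n$.** For $v\in T\setminus W$, (P1) gives
$$\mathrm{cap}(S,v)\ge(1+\delta)(1-3.1\omega)-1.01\,\frac{d(v,S^c)}r\ge1-1.01\,\frac{d(v,S^c)}r .$$
For $v\in T\cap W$ all edges at $v$ have capacity $10/r$, and (P2) gives $\mathrm{cap}(S,v)\ge10(\frac r3-\omega n-9\varepsilon n)/r\ge1$. Summing over $v\in T$,
$$\mathrm{cap}(S,T)\ge|T|-1.01\,\frac{|S^c||T|}r\ge|T|-\tfrac1{10}|S^c|\ge\beta(T)-\alpha(S^c),$$
since $1.01|T|/r\le1.01\cdot27.9\,\varepsilon\le\frac1{10}$ and $\alpha\ge0.1$.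

**Case (b): $|S|,|T^c|\le9\varepsilon n$.** In the same way, for $u\in S$ we get $\mathrm{cap}(u,T)\ge1-1.01\,d(u,T^c)/r$, whether $u\in W$ or not. So $\mathrm{cap}(S,T)\ge|S|-1.01|S||T^c|/r\ge|S|-\frac1{10}|T^c|\ge\alpha(S)-\beta(T^c)$.

**Case (c): otherwise.** (P4) for $(S,T^c)$ gives $e(S,T)+e(S^c,T^c)\ge Q:=\frac\varepsilon4n^2$. Adding and subtracting $e(S,T^c)$,
$$e(S,T)-e(S^c,T^c)=\sum_{u\in S}d(u,V_{i^*})-\sum_{v\in T^c}d(v,V_i)\ge r(|S|-|T^c|)-2\omega n^2, \tag{6.2}$$
as there are at most $2\omega n^2$ bad arcs. Recall $|T^c|\le\beta(T^c)+14\omega n$.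

If $e(S,T)\ge Q/4$, the extra $\delta$ in the capacities pays for all errors:
$$\mathrm{cap}(S,T)\ge\frac{e(S,T)}r+\frac{\delta Q}{4r}\ge|S|-|T^c|-6.2\omega n+\frac{\delta\varepsilon n}{16}\ge\alpha(S)-\beta(T^c),$$
because $21\omega\le\delta\varepsilon/16$. If $e(S,T)<Q/4$, then $e(S^c,T^c)>\frac34Q$, so the left side of (6.2) is less than $-Q/2$, and
$$\alpha(S)-\beta(T^c)\le|S|-|T^c|+14\omega n\le-\frac Q{2r}+21\omega n\le-\frac{\varepsilon n}8+21\omega n<0 .\qquad\square$$

**The covers that we count.** Adding $x$ and the matrices of Lemma 6.2 gives a doubly stochastic matrix $M$, supported on arcs of $G$, whose entries on bad arcs are exactly those of $x$. Let $\Sigma$ be the set of permutations $\sigma$ with $\prod_vM_{v\sigma(v)}>0$. For $\sigma\in\Sigma$: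

* (i) $\sigma$ is a cycle cover, and each of its cycles contains a good arc, because the support of $x$ is acyclic.
* (ii) $\sigma$ has at most $2d\le14\omega n$ bad arcs, and none in Case I.
* (iii) In Case II, $\sigma^{-1}(v),\sigma(v)\in A$ for each $v\in B$.

For (ii) and (iii) in Case II: no arc in the support of $x$ touches $B$, so columns in $B$ are used only by rows in $A$, and rows in $B$ use only columns in $A$. This is (iii). So exactly $|B|$ vertices of $A$ map into $B$, and the other $d$ arcs leaving $A$ are bad. Likewise $|B|$ of the arcs entering $A$ come from $B$, and the other $d$ are bad. Every bad arc leaves or enters $A$; so there are at most $2d$.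

At most $2|W|+14\omega n\le16\omega n$ arcs of $\sigma$ touch $W$ or are bad. Therefore $\prod_vM_{v\sigma(v)}\le r^{-n}(1+\delta)^n10^{16\omega n}\le r^{-n}e^{2\delta n}$, since $16\omega\log10\le\delta$. By van der Waerden's inequality the products sum to more than $e^{-n}$, so
$$|\Sigma|\ge(r/e)^ne^{-2\delta n}. \tag{6.3}$$
By Lemma 3.1 and $\eta^2/75=3\delta$, the set $\Sigma'$ of $\sigma\in\Sigma$ with fewer than $\eta n/\log n$ cycles satisfies, for $n$ large,
$$|\Sigma'|\ge(r/e)^n(e^{-2\delta n}-e^{-3\delta n})\ge\tfrac12(r/e)^ne^{-2\delta n}. \tag{6.4}$$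

The rest of the proof shows that the covers in $\Sigma'$ can be merged.

**Proposition 6.3.** For $n$ large and each $\sigma\in\Sigma'$ there is a Hamilton path $P$ of $G$ with $|E(P)\setminus E(\sigma)|\le h:=\lfloor4\sqrt\eta\,n/\log n\rfloor$.

## 7. A random set of cut arcs inherits expansion

**Step 1. Many short walks.** The purpose is to turn (P4) into something that survives sampling. *For every class $i$, $x\in V_i$, $y\in V_{i^*}$ there are at least $cn^{2k}$ walks $x,y_1,x_1,\dots,y_k,x_k,y$ in $G$ with all $x_j\in V_i$, $y_j\in V_{i^*}$.*

Let $T_1=N(x)\cap V_{i^*}$ and, for $j\ge1$, $S_j=\{u\in V_i:d(u,T_j)\ge\xi n\}$ and $T_{j+1}=\{v\in V_{i^*}:d(v,S_j)\ge\xi n\}$. By induction each $v\in T_j$ ends at least $(\xi n)^{2j-2}$ alternating walks from $x$ of length $2j-1$. As $(\xi n)^{2k}=cn^{2k}$, it suffices to show $T_{k+1}=V_{i^*}$.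

By (P2), $|T_1|\ge n/10>9\varepsilon n$. Suppose $|T_j|>9\varepsilon n$ and not both of $|V_i\setminus S_j|,|V_{i^*}\setminus T_j|$ are $\le9\varepsilon n$. By definition of $S_j$, $e(V_i\setminus S_j,T_j)\le\xi n^2$. So (P4) gives $e(S_j,V_{i^*}\setminus T_j)\ge(\frac\varepsilon4-\xi)n^2\ge\frac\varepsilon8n^2$. Vertices outside $T_{j+1}$ contribute at most $\xi n^2$ to this, so $|T_{j+1}\setminus T_j|\ge(\frac\varepsilon8-\xi)n\ge\frac{\varepsilon n}{16}$. On the other hand each $v\in T_j\setminus T_{j+1}$ has at least $\frac n{10}-\xi n\ge\frac n{20}$ neighbors in $V_i\setminus S_j$, so $|T_j\setminus T_{j+1}|\le20\xi n=\frac{\varepsilon n}{32}$. Hence $|T_{j+1}|\ge|T_j|+\frac{\varepsilon n}{32}$.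

As $|T_j|\le n$, this cannot happen for all $j\le k$; so for some $j_0\le k$ both complements are $\le9\varepsilon n$. Then for all $v\in V_{i^*}$, (P2) gives $d(v,S_{j_0})\ge\frac n{10}-9\varepsilon n\ge\xi n$, so $T_{j_0+1}=V_{i^*}$. By (P2) again, $S_j=V_i$ and $T_j=V_{i^*}$ for all $j>j_0$. In particular $T_{k+1}=V_{i^*}$.

**Step 2. Sampling cut arcs.** The purpose is to choose a few arcs of $\sigma\in\Sigma'$ whose endpoints represent the classes faithfully. Let $N=\lceil\sqrt\eta\,n/\log n\rceil$. Note that $\sigma$ has fewer than $\eta n/\log n\le\sqrt\eta N$ cycles, far fewer than $N$.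

For a class $i$ let $\mathcal E_i$ be the set of good arcs of class $i$ of $\sigma$, possibly with at most two arcs removed (we need this freedom once). A vertex of $V_i$ that is not the source of a good arc of $\sigma$ of class $i$ is the source of a bad arc; a vertex of $V_{i^*}$ that is not the target of one is the target of a bad arc. By (ii), $|\mathcal E_i|\ge|V_i|-14\omega n-2$ and $|\mathcal E_i|\ge|V_{i^*}|-14\omega n-2$. Choose $N$ disjoint blocks of $s=\lfloor|\mathcal E_i|/N\rfloor$ arcs in $\mathcal E_i$, and pick one uniformly random arc from each block, independently. Let $X^0\subseteq V_i$ be the set of sources and $Y^0\subseteq V_{i^*}$ the set of targets of picked arcs; $|X^0|=|Y^0|=N$. (If $i^*=i$ they may overlap.)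

Fewer than $N$ arcs of $\mathcal E_i$ are in no block, so at most $15\omega n$ vertices of $V_i$ (of $V_{i^*}$) are not sources (targets) of block arcs. For $n$ large, $N\le n/s\le3.3N$: the first since $sN\le|\mathcal E_i|\le n$, the second since $s\ge|\mathcal E_i|/N-1$ and $|\mathcal E_i|\ge0.329n$ by (P3). Put $R=r/s$. Then $0.32N\le R\le1.1N$: the lower bound is clear, and the upper one follows from $r\le|V_i|+\omega n\le|\mathcal E_i|+16\omega n$ and $|\mathcal E_i|/s\le N(1+1/s)$, with $s\to\infty$.

*With positive probability, simultaneously:*

* (Q1) every $v\in V_{i^*}$ has $d(v,X^0)\le R+\omega N$ and $d(v,X^0)\ge N/10$, and $d(v,X^0)\ge R-54\omega N$ if $v\notin W$; the same holds for $u\in V_i$ and $Y^0$;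
* (Q2) $|X^0\cap W|\le5\omega N$;
* (Q3) for all $x\in V_i$, $y\in V_{i^*}$ there are at least $\frac c4N^{2k}$ walks as in Step 1 with all $y_j\in Y^0$, $x_j\in X^0$.

*(Q1), (Q2).* The quantity $d(v,X^0)$ is a sum of $N$ independent indicators, one per block, with mean in $[(d(v,V_i)-15\omega n)/s,\ d(v,V_i)/s]$; similarly for $u$ and $Y^0$. And $|X^0\cap W|$ is such a sum with mean at most $\omega n/s\le3.3\omega N$. By Hoeffding each deviates by more than $\omega N$ with probability at most $2e^{-2\omega^2N}=o(1/n)$. Otherwise the upper bounds are clear, as $d(v,V_i)\le r$. For $v\notin W$, (P1) gives $d(v,X^0)\ge R-16\omega n/s-\omega N\ge R-54\omega N$. For $v\in W$, (P2) gives $d(v,X^0)\ge R/3-54\omega N\ge N/10$.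

*(Q3).* Let $F(x,y)$ count those walks in which every $y_j$ is the target and every $x_j$ the source of a picked arc, and the $2k$ internal positions use picked arcs of distinct blocks. Among the walks of Step 1, at most $2k\cdot15\omega n\cdot n^{2k-1}$ have an internal position not covered by a block, and at most $4k^2s\,n^{2k-1}$ have two internal positions in the same block (after the vertex at one position is chosen, the other position has $s$ choices). By (4.1) and $s=O(\log n)$, at least $cn^{2k}-30k\omega n^{2k}-4k^2sn^{2k-1}\ge\frac c2n^{2k}$ walks are eligible. Each survives with probability $s^{-2k}$. So $\mathbb EF\ge\frac c2(n/s)^{2k}\ge\frac c2N^{2k}$. Changing one pick alters $F$ by at most $2kN^{2k-1}$, since at most that many counted walks use the given block. McDiarmid gives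
$$\Pr\big(F<\tfrac c4N^{2k}\big)\le\exp\Big(-\frac{2(c/4)^2N^{4k}}{N\cdot4k^2N^{4k-2}}\Big)=e^{-c^2N/(32k^2)},$$
and a union bound over at most $n^2$ pairs finishes.

**Step 3. Expansion of the gluing digraph.** The purpose is the one fact about $G$ needed for gluing. Fix $X^0,Y^0$ satisfying (Q1)–(Q3). Suppose $X^0\subseteq X_i\subseteq V_i$ and $Y^0\subseteq Y_i\subseteq V_{i^*}$ with $|X_i|=|Y_i|=N_i\le N+f$, $f\le2\sqrt\eta N$. For a bijection $\pi:Y_i\to X_i$ let $D_i(\pi)$ be the digraph whose vertices are the pairs $(y,\pi(y))$, $y\in Y_i$, with an arc $(y,x)\to(y',x')$ between distinct vertices iff $xy'\in E(G)$.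

Think of $(y,x)$ as a path that starts at $y$ and ends at $x$; an arc says that the end of one path can be joined to the start of the next. For instance, in $K_{3,3}$ with sides $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$, and $i$ the class of the $a$'s, three paths $b_j\to a_j$ give vertices $(b_j,a_j)$, and $D_i(\pi)$ is the complete digraph on three vertices.

**Claim 7.1.** For $n$ large, $D_i(\pi)$ has a Hamilton cycle, for every $\pi$.

*Proof.* By (4.2), $N_i\le1.05N$. By (Q1), outdegrees are at least $d(x,Y^0)-1$ and indegrees at least $d(y,X^0)-1$, so the minimum semidegree is at least $\frac N{10}-1\ge\frac{N_i}{12}$. We show that $D_i(\pi)$ is a robust $(\nu,\tau_0)$-outexpander; then the Kühn–Osthus–Treglown theorem applies.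

A set of vertices of $D_i(\pi)$ corresponds to the set $S\subseteq X_i$ of its second coordinates, and a vertex $(y',x')$ has at least $d(y',S)-1$ inneighbors in it. So it suffices that for every $S\subseteq X_i$ with $\tau_0N_i\le|S|\le(1-\tau_0)N_i$, the set $T=\{y\in Y_i:d(y,S)\ge2\nu N_i\}$ has $|T|\ge|S|+\nu N_i$. Suppose not, and put $S_0=S\cap X^0$, $T_0=T\cap Y^0$. We show that $S_0\cup T_0$ is a sparse cut, which contradicts (Q3).

First, vertices outside $T$ see little of $S$: $e(S_0,Y^0\setminus T_0)\le2\nu N_iN\le2.2\nu N^2$.

Second, by (Q1) and (Q2), $e(S_0,Y^0)\ge(|S_0|-5\omega N)(R-54\omega N)\ge|S_0|R-60\omega N^2$. So $e(S_0,T_0)\ge|S_0|R-60\omega N^2-2.2\nu N^2$.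

Third, by (Q1), $e(X^0,T_0)\le|T_0|R+\omega N^2$. And $|T_0|-|S_0|\le|T|-|S|+f\le1.1\nu N+2\sqrt\eta N$, as $|X_i\setminus X^0|\le f$. Subtracting and using $R\le1.1N$,
$$e(X^0\setminus S_0,T_0)\le(1.3\nu+2.2\sqrt\eta+61\omega+2.2\nu)N^2 .$$
So in the bipartite graph with sides (formal copies of) $X^0$ and $Y^0$, the cut between $S_0\cup T_0$ and $(X^0\setminus S_0)\cup(Y^0\setminus T_0)$ has at most $\chi N^2$ edges, with
$$\chi\le6\nu+3\sqrt\eta+61\omega\le0.3\,\Theta+0.25\,\Theta+0.25\,\Theta<\Theta .$$
Every walk as in (Q3) from $x\in S_0$ to $y\in Y^0\setminus T_0$ uses a cut edge in one of its $2k+1$ steps; given the step and the cut edge, the other $2k$ vertices have at most $N$ choices each. So there are at most $(2k+1)\chi N^{2k+2}$ such walks. On the other hand $|S_0|\ge\tau_0N-f\ge\frac{\tau_0}2N$, and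
$$|Y^0\setminus T_0|\ge N-(1-\tau_0+\nu)N_i\ge(\tau_0-\nu-2\sqrt\eta)N\ge\frac{\tau_0}2N$$
by (4.2) and (4.3). So by (Q3) there are at least $\frac{\tau_0^2}4\cdot\frac c4N^{2k+2}$ of them. Hence $(2k+1)\chi\ge\tau_0^2c/16$, that is, $\chi\ge\Theta$, a contradiction. $\square$

## 8. Cutting a permutation and gluing one class at a time

The purpose of this section is a bookkeeping device: pieces carry labels, and gluing with label $i$ removes the label $i$ altogether.

**Definition.** Cut data consist of a permutation $\rho$ of $V$ and a set $K$ of its arcs such that: every cycle of $\rho$ contains an arc of $K$; each arc of $K$ has a class $i$, with source in $V_i$ and target in $V_{i^*}$; and for each class $i$ the set $K$ contains $N$ picked arcs whose sets $X^0,Y^0$ satisfy (Q1)–(Q3), and at most $2\sqrt\eta N$ further arcs of class $i$.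

Usually $\rho=\sigma$ and the arcs of $K$ are good arcs of $\sigma$. Arcs of $K$ need not be edges of $G$, since they are deleted.

Let $X_i$ and $Y_i$ be the sets of sources and targets of the class-$i$ arcs in $K$. Deleting $K$ from $\rho$ leaves vertex-disjoint directed paths (single vertices allowed) covering $V$. The start of each path is the target of a unique cut arc; its class is the start label of the path. The end is the source of a unique cut arc; its class is the end label. So the starts labeled $i$ are exactly $Y_i$, the ends labeled $i$ are exactly $X_i$, and $|X_i|=|Y_i|$.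

Example: in $K_{3,3}$ with classes $A=\{a_1,a_2,a_3\}$, $B=\{b_1,b_2,b_3\}$, cut the cycle $a_1\to b_1\to a_2\to b_2\to a_3\to b_3\to a_1$ at $a_1\to b_1$ (class $A$) and $b_2\to a_3$ (class $B$). The path $b_1\to a_2\to b_2$ has start label $A$ and end label $B$; the path $a_3\to b_3\to a_1$ has start label $B$ and end label $A$.

**Lemma 8.1 (eliminating class $i$).** Suppose $V$ is covered by vertex-disjoint directed paths with labels, and possibly some cycles, such that for every class $j$ not yet eliminated the starts and ends labeled $j$ are exactly $Y_j$ and $X_j$, and no eliminated label occurs. Let $i$ be a class not yet eliminated. By adding $|X_i|$ arcs from $X_i$ to $Y_i$ that are edges of $G$, one can achieve the following. If every path with start label $i$ also has end label $i$, all these paths are joined into one directed cycle. Otherwise, all paths with a label $i$ are joined into vertex-disjoint paths whose start and end labels are $\ne i$, at least one in number. All other paths and cycles, and all other labels, are unaffected.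

*Proof.* Call a path a loop if both its labels are $i$, an out-path if only its start label is $i$, an in-path if only its end label is $i$. Since $|X_i|=|Y_i|$, there are as many out-paths as in-paths. Define a bijection $\pi:Y_i\to X_i$: the start of a loop goes to its end, and the starts of out-paths are matched arbitrarily to the ends of in-paths. By Claim 7.1 the digraph $D_i(\pi)$ has a Hamilton cycle. For each of its arcs $(y,x)\to(y',x')$ add the arc $x\to y'$, an edge of $G$. Each $x\in X_i$ gets exactly one new outgoing arc and each $y'\in Y_i$ exactly one new incoming arc.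

If there are only loops, they are joined into one directed cycle. Otherwise cut the Hamilton cycle at the vertices coming from pairs (out-path, in-path). Leaving such a vertex $(y,x)$, we continue the in-path that ends at $x$, run through loops, and arrive at the next such vertex, that is, at the start of an out-path. So each in-path is extended through loops to an out-path; all loops are used, and no cycle arises. The resulting paths keep the start of an in-path and the end of an out-path, so their labels are $\ne i$ and the labels of other classes are unaffected. $\square$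

## 9. From a cover to a Hamilton path

**Proof of Proposition 6.3.** We choose cut data, eliminate all classes, and join the few cycles that arise by edges of $G$. Only here do connectivity and $n\le3r+3$ enter. In each case $K$ has at most $\eta n/\log n+10$ arcs that are not picked, and this is at most $2\sqrt\eta N$ for $n$ large because $\sqrt\eta N\ge\eta n/\log n$.

**Step 1. Case II.** The purpose is to end with at most two cycles, although there may be three classes. Take $\rho=\sigma$. Put into $K$ the picked arcs of all classes, one good arc of every cycle (property (i)), and the two arcs $\sigma^{-1}(v)\to v$ and $v\to\sigma(v)$ for one $v\in B$. By (iii) these two are good of classes $A$ and $B$, so $\{v\}$ is a path with start label $A$ and end label $B$.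

Eliminate class $C$ first if $C\ne\emptyset$. This creates one cycle $Z$ if there are no in-paths, and no cycle otherwise. The path $\{v\}$ is untouched. Now eliminate class $A$. It has an out-path, namely $\{v\}$, so no cycle arises, at least one path remains, and all remaining paths have both labels $B$. Eliminating class $B$ yields one cycle. All its arcs, and those of $Z$, are edges of $G$.

So $V$ is covered by one directed cycle, a Hamilton cycle of $G$ (delete an edge), or by two disjoint cycles, each of length at least $N\ge3$ because each contains the sources picked in some class. In the latter case $G$ has an edge between them by connectivity. Delete one cycle edge at each of its ends and add it: a Hamilton path.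

**Step 2. Case I with $m\le2$.** Take $\rho=\sigma$, and let $K$ consist of the picked arcs and one arc of every cycle. There are no bad arcs, so $\sigma$ preserves each class, all paths are loops, and eliminating each class $i$ gives a cycle spanning $V_i$. If $m=1$, delete an edge; if $m=2$, join the two cycles by an edge as in Step 1.

**Step 3. Case I with $m=3$: two disjoint links.** Three cycles spanning $V_1,V_2,V_3$ can be joined only if the middle one can be left at two different vertices; in the graphs of Proposition 2 there is nothing of this kind.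

**Claim 9.1.** There are $\{i,j,l\}=\{1,2,3\}$ and edges $tu$, $vw$ with $t\in V_i$, $u\ne v\in V_j$, $w\in V_l$.

*Proof.* Suppose not. Then for each $j$: if $V_j$ sends edges to both other classes, all edges leaving $V_j$ meet $V_j$ in a single vertex. (Any edge to one class and any edge to the other must share their end in $V_j$.)

Suppose some class, say $V_1$, has $|V_1|\le r$. Every vertex of $V_1$ has at most $r-1$ neighbors in $V_1$, so it has one outside. As $|V_1|\ge2$, the edges leaving $V_1$ do not meet it in a single vertex, so $V_1$ sends edges to only one other class, say $V_2$. By connectivity $V_2$ sends edges to both $V_1$ and $V_3$, so all edges leaving $V_2$ are at one vertex $y\in V_2$. Then every vertex of $V_1$ is adjacent to $y$, and by (P2), (P3) $r\ge d(y,V_1)+d(y,V_2)\ge(r-\omega n)+(\frac r3-\omega n)>r$, a contradiction.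

Otherwise all $|V_i|\ge r+1$, and as $n\le3r+3$, all $|V_i|=r+1$. By connectivity some $V_j$ sends edges to both others, all at one vertex $y\in V_j$. The other vertices of $V_j$ have all their $r$ neighbors in $V_j$, so each is adjacent to all other vertices of $V_j$, in particular to $y$. So $y$ already has $r$ neighbors in $V_j$, and no edge leaves $V_j$ at $y$, a contradiction. $\square$

**Step 4. Case I with $m=3$: forcing a path between $u$ and $v$.** Take edges as in Claim 9.1. We want a Hamilton path of $G[V_j]$ with ends $u$ and $v$. The trick is to put a virtual arc $u\to v$ into the permutation, never cut it, and remove it at the end. In Case I, $\sigma$ preserves each class.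

If $\sigma(u)\ne v$, let $p=\sigma^{-1}(v)\ne u$ and $q=\sigma(u)\ne v$. Let $\rho$ be obtained from $\sigma$ by replacing the arcs $u\to q$ and $p\to v$ by $u\to v$ and $p\to q$. This is again a permutation preserving $V_j$, with at most one more cycle than $\sigma$. The two replaced arcs are removed from $\mathcal E_j$ before sampling. Put into $K$ the picked arcs of all classes, the arc $p\to q$ as a class-$j$ arc, and one arc other than $u\to v$ from every cycle of $\rho$. The last is possible because $u\ne v$, so the cycle through $u\to v$ has length at least $2$. The arc $p\to q$ need not be an edge, since it is cut; if $p=q$, then $\{p\}$ simply becomes a one-vertex path.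

If $\sigma(u)=v$, let $\rho=\sigma$, remove $u\to v$ from $\mathcal E_j$ before sampling, and let $K$ consist of the picked arcs and one arc other than $u\to v$ from every cycle.

In both cases these are cut data and $u\to v\notin K$. All paths are loops, and eliminating the three classes gives directed cycles spanning $V_1,V_2,V_3$, each of length at least $N\ge3$. Their arcs are edges of $G$, except possibly $u\to v$, which lies on the cycle spanning $V_j$ because it was not cut. Removing it leaves a Hamilton path of $G[V_j]$ with ends $u$ and $v$. Delete a cycle edge at $t$ on $V_i$ and one at $w$ on $V_l$, and add $tu$ and $vw$: a Hamilton path of $G$.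

**Step 5. The number of new edges.** In all cases $|K|\le3N+\eta n/\log n+10$: at most three classes, fewer than $\eta n/\log n+1$ cycles, and at most two special arcs. Every edge of $P$ is in $E(\sigma)$ (an uncut arc of $\rho$ other than the virtual arc is an arc of $\sigma$), or is a gluing arc (one per cut arc), or is one of at most two joining edges. So
$$|E(P)\setminus E(\sigma)|\le3N+\frac{\eta n}{\log n}+12\le h$$
for $n$ large, because $N\le\sqrt\eta\,n/\log n+1$ and $\eta\le\sqrt\eta/40$. $\square$

## 10. The lower bound

**Proof of the lower bound in Theorem 1.** Map each $\sigma\in\Sigma'$ to a path $P$ from Proposition 6.3. By Lemma 3.2 at most $n^{3h+2}$ covers map to the same $P$. Since $h\le4\sqrt\eta\,n/\log n$, we have $(3h+2)\log n\le13\sqrt\eta\,n$ for $n$ large. So (6.4) gives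
$$c_2(G)\ge\frac12\Big(\frac re\Big)^ne^{-2\delta n-13\sqrt\eta\,n},\qquad\delta\le\delta_0,\quad\eta\le15\sqrt{\delta_0},$$
for all $n\ge n_0(\delta_0)$ and all connected $r$-regular $n$-vertex $G$ with $n\le3r+3$. The threshold $n_0$ depends only on $\delta_0$, because all parameters take finitely many values once $\delta_0$ is fixed. As $\delta_0\in(0,10^{-3}]$ is arbitrary, $c_2(G)^{1/n}\ge(1-o_n(1))\,r/e$ uniformly. With the upper bound of Section 2 this proves Theorem 1: every connected $n$-vertex $r$-regular $G$ with $r\ge n/3$ satisfies the inequality of the problem with $z_2=1/e$, and $1/e$ is the largest admissible constant. $\blacksquare$
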